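\title{Strongly $n$-homogeneous spaces that are not strongly $(n+1)$-homogeneous}

\begin{abstract}
A space is strongly $n$-homogeneous if every bijection between two $n$-point subsets extends to a self-homeomorphism. For every $n\ge 1$ we construct a normal $T_1$ space that is strongly $n$-homogeneous but not strongly $(n+1)$-homogeneous; the case $n=4$ answers a question of Chatyrko and Karassev. The space is a union of copies of a closed manifold $M$ of dimension $d\ge 2$, exactly one through any $n$ points, with the weak topology; these copies are the only subspaces homeomorphic to $M$, and every homeomorphism between two of them extends to the whole space. The examples are paracompact, locally path-connected and $d$-dimensional, and they exist in every cardinality at least $2^{\aleph_0}$.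
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n$ be a positive integer. A topological space $X$ is \emph{strongly $n$-homogeneous} if every bijection $f\colon A\to B$ between $n$-point subsets of $X$ extends to a homeomorphism of $X$ onto itself. Equivalently, the group of self-homeomorphisms of $X$ acts transitively on ordered $n$-tuples of distinct points. For $n=1$ this is ordinary homogeneity. In general the property says that no topologically invariant relation distinguishes one $n$-tuple of distinct points from another.

For $T_1$ spaces the conditions become stronger as $n$ grows: if $n>1$, a strongly $n$-homogeneous space is strongly $(n-1)$-homogeneous. Indeed, if $X$ has at least $n$ points, enlarge a bijection between $(n-1)$-point sets by one more pair of points; if $X$ has fewer, it is finite and discrete, and every bijection between subsets extends to a permutation of $X$. The first examples show where this hierarchy is strict.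
\begin{itemize}
\item The line $\mathbb R$ is strongly $2$-homogeneous, by affine maps. It is not strongly $3$-homogeneous, because homeomorphisms are monotone and so preserve the relation ``$b$ lies between $a$ and $c$''.
\item The circle $S^1$ is strongly $3$-homogeneous: three points cut it into three arcs, one for each pair, and a bijection of triples extends arc by arc. It is not strongly $4$-homogeneous: if $a,b,c,d$ are in cyclic order, then $\{a,c\}$ separates $b$ from $d$ while $\{a,b\}$ does not separate $c$ from $d$, so no homeomorphism fixes $a,d$ and exchanges $b,c$.
\item A connected manifold of dimension at least $2$ is strongly $n$-homogeneous for every $n$, because finitely many points do not separate it (Lemma~\ref{lem:manifold}).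
\end{itemize}
The obstructions in dimension one come from order, and they involve three or four points. Since $\mathbb R$ and $S^1$ are the only connected $1$-manifolds, a connected manifold that is strongly $4$-homogeneous is strongly $n$-homogeneous for all $n$. One might guess from this that the hierarchy collapses at $n=4$. The following question is posed by Chatyrko and Karassev \cite{CK}.

\medskip
\noindent\textbf{Question.} \emph{Is there a strongly $4$-homogeneous Tychonoff space that is not strongly $5$-homogeneous?}
\medskip

The answer is yes, and the hierarchy is strict at every level.

\begin{theorem}\label{thm:A}
For every $n\ge 1$ there is a normal $T_1$ space $X$ such that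
\begin{enumerate}
\item[(1)] $X$ is strongly $n$-homogeneous;
\item[(2)] there are $(n+1)$-point sets $A,B\subset X$ such that no homeomorphism $h\colon X\to X$ satisfies $h(A)=B$. In particular, $X$ is not strongly $(n+1)$-homogeneous.
\end{enumerate}
\end{theorem}

A normal $T_1$ space is Tychonoff, so the case $n=4$ answers the question. The failure in (2) is of a stronger kind than in $\mathbb R$ or $S^1$: there, any finite set can be moved onto any other of the same size by a piecewise linear homeomorphism, and only certain bijections fail to extend.

Manifolds are Hausdorff, second countable and without boundary; a \emph{closed} manifold is a compact one. The \emph{covering dimension} $\dim Z$ of a nonempty normal space $Z$ is the least $k$ such that every finite open cover of $Z$ has a finite open refinement in which each point belongs to at most $k+1$ members. The construction gives the following more precise result.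

\begin{theorem}\label{thm:B}
For every $n\ge1$, every closed connected manifold $M$ of dimension $d\ge2$, and every cardinal $\kappa\ge1$, there is a space $X$ with $|X|=\lambda:=\max(\kappa,2^{\aleph_0})$ such that:
\begin{enumerate}
\item[(a)] $X$ is paracompact Hausdorff, $\dim X=d$, $X$ is locally path-connected, and $X$ is path-connected if $n\ge2$;
\item[(b)] every $n$-point subset of $X$ lies in exactly one subspace homeomorphic to $M$, and every homeomorphism between two subspaces of $X$ homeomorphic to $M$ extends to a homeomorphism of $X$. In particular, $X$ is strongly $n$-homogeneous, and for every $m$, any bijection between $m$-point sets each lying in some copy of $M$ in $X$ extends to a homeomorphism of $X$;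
\item[(c)] for every $m\ge n+1$ there are $m$-point subsets $A,B$ of $X$ with $h(A)\ne B$ for all homeomorphisms $h$ of $X$.
\end{enumerate}
\end{theorem}

Thus for each $n$ the implication ``strongly $(n+1)$-homogeneous $\Rightarrow$ strongly $n$-homogeneous'' is not reversible, and this is witnessed in every dimension $d\ge2$ (take $M=S^d$) and by spaces of arbitrarily large cardinality.

\subsection*{The idea}
We need an invariant relation on $(n+1)$-point sets that sees nothing on $n$-point sets. Geometry supplies the model: any two points of a plane are collinear, but three points may or may not be. So we look for a space $X$ with a family of distinguished subspaces, called blocks, such that any $n$ points lie on exactly one block, and such that the blocks can be recognized from the topology alone. Then ``these $n+1$ points lie on a common block'' is an invariant relation, true for some sets and false for others.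

For $n=1$ all of this is visible in the disjoint sum $X=b\sqcup b'$ of two $2$-spheres, with $b$ and $b'$ as blocks. Every point lies on exactly one block. The blocks are the connected components, so homeomorphisms permute them, and a pair of points of $b$ cannot be moved to a pair with one point in each sphere. For homogeneity, take $x,y\in X$, choose a homeomorphism $\varphi$ from the block of $x$ to the block of $y$ with $\varphi(x)=y$, and extend it to $X$: by the identity on the other block if the two blocks coincide, and by $\varphi^{-1}$ if they differ.

For $n\ge2$ the blocks must intersect, and each of these steps becomes a problem.
\begin{enumerate}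
\item[(i)] \emph{Recognition.} The blocks are no longer components. We take them to be copies of $M$ and give $X$ the weak topology that they determine. Then a compact set meets only finitely many blocks in an essential way, and a copy of $M$ cannot be pieced together from several blocks, since these meet in finite sets and finite sets do not separate $M$ (Section~\ref{sec:recognition}).
\item[(ii)] \emph{Separation.} The weak topology need not be normal (Example~\ref{ex:CP2}). We build $X$ freely, by gluings along closed sets through which continuous maps can be extended one piece at a time (Section~\ref{sec:extension}).
\item[(iii)] \emph{Symmetry.} A homeomorphism between two blocks has no reason to extend. We force the extension by gluing in copies of the space built so far, alternately enlarging the domain and the range (Sections~\ref{sec:constructions} and~\ref{sec:space}).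
\end{enumerate}
A reader interested only in Theorem~\ref{thm:A} may take $M=S^2$ and $\kappa=1$, and may ignore the extension properties (E2) and (E3) of Section~\ref{sec:extension}. No separation axiom is assumed below unless it is stated.

\section{What is needed about the manifold}\label{sec:manifold}

We use \emph{invariance of domain} in the following form: a continuous injective map between manifolds of the same dimension is open.

\begin{lemma}\label{lem:manifold}
Let $N$ be a connected manifold of dimension $d\ge2$.
\begin{enumerate}
\item[(a)] If $F\subset N$ is finite, then $N\setminus F$ is connected and dense in $N$.
\item[(b)] $N$ is strongly $m$-homogeneous for every $m\ge1$. Consequently, if $b$ and $b'$ are spaces homeomorphic to $N$, every bijection from an $m$-point subset of $b$ onto an $m$-point subset of $b'$ extends to a homeomorphism $b\to b'$.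
\item[(c)] If $N$ is compact and a subspace $K\subset N$ is homeomorphic to $N$, then $K=N$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $x\in F$ let $U_x$ be an open coordinate ball about $x$ containing no other point of $F$. The punctured ball $U_x\setminus\{x\}$ has $x$ in its closure, which gives density, and it is connected because $d\ge2$. Let $N\setminus F=V\sqcup W$ with $V,W$ open. Each punctured ball lies in $V$ or in $W$; add $x$ to that set. The resulting sets $V'\supset V$ and $W'\supset W$ are disjoint, open, and cover $N$, so one of them is empty.

(b) First let $N'$ be any connected manifold, and write $x\sim y$ if some homeomorphism of $N'$ that is the identity outside a compact set takes $x$ to $y$. This is an equivalence relation. If $x,y$ are interior points of a closed coordinate ball $B$, the map $(1-t)x+tu\mapsto(1-t)y+tu$, for $u\in\partial B$ and $0\le t\le1$, is a homeomorphism of $B$ that fixes $\partial B$ pointwise; extended by the identity, it shows that $x\sim y$. So the classes are open, and there is only one class. This settles $m=1$. Now let $a_i\mapsto a_i'$ $(1\le i\le m)$ be a bijection between $m$-point subsets of $N$, and by induction let $h$ be a homeomorphism of $N$ with $h(a_i)=a_i'$ for $i<m$. By (a), $N'=N\setminus\{a_1',\dots,a_{m-1}'\}$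 is a connected manifold, and it contains $h(a_m)$ and $a_m'$. Let $g$ be a homeomorphism of $N'$ that takes $h(a_m)$ to $a'_m$ and is the identity outside a compact set $L\subset N'$. Extend $g$ by the identity on the deleted points; the extension and its inverse are continuous on the open sets $N'$ and $N\setminus L$, which cover $N$. Then $g\circ h$ takes $a_i$ to $a_i'$ for all $i$. The second statement follows by identifying $b$ and $b'$ with $N$.

(c) The inclusion $K\to N$ is a continuous injection between $d$-manifolds, so $K$ is open. It is also compact, hence closed, and nonempty, and $N$ is connected.
\end{proof}

From now on $n\ge1$ and the closed connected manifold $M$ of dimension $d\ge2$ are fixed.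

\section{Systems of blocks}\label{sec:systems}

\begin{definition}
A \emph{system} is a set $X$ with a family of subsets, called \emph{blocks}, each carrying a topology that makes it homeomorphic to $M$, such that two distinct blocks have at most $n-1$ common points. Points that lie on no block are allowed. A system is \emph{full} if every $n$-point subset lies on some block. An \emph{isomorphism} of systems is a bijection $\theta$ such that both $\theta$ and $\theta^{-1}$ map each block homeomorphically onto a block.
\end{definition}

In any system, $n$ points lie on at most one block; in a full system they lie on exactly one, as in a Steiner system. A system $X$ always carries the \emph{weak topology}: a set $C\subset X$ is closed if and only if $C\cap b$ is closed in $b$ for every block $b$. These sets are stable under finite unions and arbitrary intersections, so they define a topology, and a set $U$ is open if and only if $U\cap b$ is open in $b$ for every block $b$. Three consequences are used constantly.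
\begin{enumerate}
\item[(W1)] A set that meets every block in a finite set is closed, since finite subsets of $M$ are closed. In particular $X$ is $T_1$.
\item[(W2)] A map from $X$ to a topological space is continuous if and only if its restriction to every block is continuous.
\item[(W3)] Isomorphisms of systems are homeomorphisms, by (W2).
\end{enumerate}

The space will be built in stages, and later stages must not disturb the topology of earlier ones. This holds if blocks created later meet each earlier stage in finite sets, which leads to the next definition.

\begin{definition}
A subset $Z$ of a system $X$ is a \emph{subsystem} if every block $b$ of $X$ either is contained in $Z$ or meets $Z$ in a finite set. It is regarded as a system whose blocks are the blocks of $X$ contained in $Z$. When a system $Z$ is given in advance, the statement ``$Z$ is a subsystem of $X$'' includes that its blocks, with their topologies, are exactly the blocks of $X$ contained in $Z$.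
\end{definition}

\begin{lemma}\label{lem:sub}
Let $X$ be a system and $Z$ a subsystem of $X$.
\begin{enumerate}
\item[(a)] $Z$ is closed in $X$, and the weak topology of $Z$ is the subspace topology.
\item[(b)] A subsystem of $Z$ is a subsystem of $X$.
\item[(c)] A block $b$ of $X$ is a full subsystem with $b$ as its only block. Hence $b$ is closed in $X$, and its subspace topology is the given one.
\item[(d)] If $Z$ is full and $b$ is a block of $X$ with $b\not\subset Z$, then $|b\cap Z|\le n-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $C\subset Z$ be closed in the weak topology of $Z$. For a block $b$ of $X$, the set $C\cap b$ is closed in $b$ if $b\subset Z$ and finite otherwise. So $C$ is closed in $X$; in particular $Z$ is. Conversely, if $C'$ is closed in $X$, then $(C'\cap Z)\cap b=C'\cap b$ is closed in $b$ for every block $b\subset Z$, so $C'\cap Z$ is closed in the weak topology of $Z$.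

(b) Let $Z'$ be a subsystem of $Z$ and $b$ a block of $X$. If $b\subset Z$, then $b$ is a block of $Z$, so $b\subset Z'$ or $b\cap Z'$ is finite. Otherwise $b\cap Z'\subset b\cap Z$ is finite. The blocks of $Z$ contained in $Z'$ are the blocks of $X$ contained in $Z'$.

(c) Every other block meets $b$ in at most $n-1$ points and, being infinite, is not contained in $b$. The weak topology of the system with the single block $b$ is the given topology; apply (a).

(d) Otherwise $n$ points of $b\cap Z$ lie on a block $c\subset Z$, because $Z$ is full. Then $c\ne b$ and $|b\cap c|\ge n$, which is impossible.
\end{proof}

\begin{lemma}\label{lem:lpc}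
Every system $X$ is locally path-connected. If $n\ge2$ and $X$ is full and has at least one block, then $X$ is path-connected.
\end{lemma}

\begin{proof}
It suffices to show that a path component $V$ of an open set $U$ is open. Let $b$ be a block and $x\in V\cap b$. The path component of $x$ in the open subset $U\cap b$ of the manifold $b$ is open in $b$ and contained in $V$. So $V\cap b$ is open in $b$ for every $b$. For the second statement, $X$ is infinite, so two given points belong to an $n$-point set and hence to a block, which is path-connected.
\end{proof}

\section{Homeomorphisms preserve blocks}\label{sec:recognition}

The aim is to show that in a full system the blocks are determined by the topology. A copy $K$ of $M$ in $X$ could a priori wander through infinitely many blocks. Compactness forbids this, because in the weak topology a sequence in general position is closed and discrete.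

\begin{lemma}\label{lem:general}
Let $x_1,x_2,\dots$ be distinct points of a system $X$ such that no $x_i$ lies on a block that contains $n$ of the points $x_1,\dots,x_{i-1}$. Then every subset of $\{x_1,x_2,\dots\}$ is closed in $X$.
\end{lemma}

\begin{proof}
A block containing $n+1$ terms of the sequence would contain the last of them together with $n$ earlier ones. So each block contains at most $n$ terms, and (W1) applies.
\end{proof}

When such a sequence is chosen inductively, only finitely many blocks are forbidden at step $i$: at most one for each $n$-point subset of $\{x_1,\dots,x_{i-1}\}$.

\begin{lemma}\label{lem:compact}
Let $X$ be a full system with at least one block. Every compact subset $K$ of $X$ is covered by finitely many blocks.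
\end{lemma}

\begin{proof}
Since $X$ is infinite and full, every point belongs to an $n$-point set and so lies on a block. Suppose that $K$ is not covered by finitely many blocks. Given $x_1,\dots,x_{i-1}\in K$, take the finitely many forbidden blocks together with one block through each $x_j$, $j<i$, and choose $x_i\in K$ outside all of them. By Lemma~\ref{lem:general} the infinite set $\{x_1,x_2,\dots\}$ is closed, hence compact as a closed subset of $K$, and it is discrete. This is impossible.
\end{proof}

\begin{proposition}\label{prop:recognition}
Let $X$ be a full system with at least one block. The subspaces of $X$ homeomorphic to $M$ are exactly the blocks. Hence every homeomorphism of $X$ maps each block onto a block.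
\end{proposition}

\begin{proof}
Blocks are subspaces homeomorphic to $M$ by Lemma~\ref{lem:sub}(c). Let $K\subset X$ be homeomorphic to $M$. By Lemma~\ref{lem:compact}, $K\subset c_1\cup\dots\cup c_r$ with distinct blocks $c_i$. The set $F=\bigcup_{i<j}(c_i\cap c_j)$ is finite. The sets $(K\cap c_i)\setminus F$ are pairwise disjoint, closed in $K\setminus F$, finite in number, and they cover $K\setminus F$; so each is also open in $K\setminus F$. By Lemma~\ref{lem:manifold}(a), $K\setminus F$ is connected and nonempty, so $K\setminus F\subset c_i$ for some $i$. It is dense in $K$, and $c_i$ is closed in $X$, so $K\subset c_i$. The topology of $K$ as a subspace of $X$ is its topology as a subspace of $c_i$, so $K=c_i$ by Lemma~\ref{lem:manifold}(c).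
\end{proof}

\begin{remark}\label{rem:hyp}
Each hypothesis on $M$ is needed here. If the blocks were copies of $\mathbb R^d$, or of a closed disk, a smaller ball inside a block would be a copy of the model that is not a block. If the blocks were circles and two of them met in exactly two points $u,v$, an arc from $u$ to $v$ in each would together form a circle that is not a block.
\end{remark}

\begin{corollary}\label{cor:nonhom}
Let $X$ be a full system, $b_0$ a block and $p\in X\setminus b_0$. Let $m\ge n+1$, let $A,B_0\subset b_0$ with $|A|=m$ and $|B_0|=m-1$, and put $B=B_0\cup\{p\}$. Then no homeomorphism $h$ of $X$ satisfies $h(A)=B$.
\end{corollary}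

\begin{proof}
Otherwise $h(b_0)$ is a block containing $B$. It shares the $m-1\ge n$ points of $B_0$ with $b_0$, so $h(b_0)=b_0$. But $p\in h(b_0)$ and $p\notin b_0$.
\end{proof}

So the negative half of the theorems holds in every full system that is more than a single block. The positive half reduces to an extension property for blocks.

\begin{proposition}\label{prop:hom}
Let $X$ be a full system in which every homeomorphism between two blocks extends to a homeomorphism of $X$. Then for every $m$, any bijection between $m$-point sets each lying on some block extends to a homeomorphism of $X$. In particular $X$ is strongly $n$-homogeneous.
\end{proposition}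

\begin{proof}
Let $f\colon A\to B$ be such a bijection, with $A\subset b$ and $B\subset b'$. By Lemma~\ref{lem:manifold}(b), $f$ extends to a homeomorphism $b\to b'$, which extends to $X$. For $m=n$ the blocks $b,b'$ exist because $X$ is full.
\end{proof}

Before constructing such systems we look at one that occurs in nature. It shows the mechanism with intersecting blocks, and it shows why the separation properties need care.

\begin{example}\label{ex:CP2}
Let $n=2$ and $M=S^2$. Let $X$ be the set $\mathbb{CP}^2$ with the complex projective lines as blocks, each with its usual topology. Two points lie on one line and two lines meet in one point, so $X$ is a full system. Invertible linear maps of $\mathbb C^3$ induce automorphisms of the system and take any ordered pair of distinct points to any other. So $X$, with the weak topology, is strongly $2$-homogeneous, and by Corollary~\ref{cor:nonhom} no homeomorphism takes three collinear points to three noncollinear points.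

This space is not normal. The conic $Q=\{[s^2:st:t^2]:[s:t]\in\mathbb{CP}^1\}$ has $2^{\aleph_0}$ points and meets a line $\alpha x+\beta y+\gamma z=0$ in the at most two points where $\alpha s^2+\beta st+\gamma t^2=0$. By (W1) every subset of $Q$ is closed, so all $2^{2^{\aleph_0}}$ maps $Q\to\{0,1\}$ are continuous, and in a normal space they would extend to as many continuous maps $X\to[0,1]$. On the other hand $X$ is separable, so there are at most $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ such maps. To see separability, let $G$ be the countable set of points with homogeneous coordinates in $\mathbb Q(i)$, and call a line rational if it contains two points of $G$. On a rational line $G$ is dense, so the closure $\overline G$ contains all rational lines. Given any line $L$, choose a coordinate point $q\notin L$ among $[1:0:0]$, $[0:1:0]$, $[0:0:1]$, and let $L_0$ be the line through the other two. Projection from $q$ is a homeomorphism $L_0\to L$; it maps $G\cap L_0$ onto a dense subset of $L$ whose points lie on rational lines through $q$. Hence $L\subset\overline G$.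
\end{example}

We do not ask whether the space of Example~\ref{ex:CP2} is Tychonoff. The example shows that normality is not automatic, and linear symmetry cannot give what is needed for larger $n$, since it already distinguishes triples. Both normality and symmetry have to be built in.

\section{Extending maps over glued systems}\label{sec:extension}

Normality, the bound on dimension and paracompactness are defined through open sets, and open sets are hard to follow through a sequence of gluings. Each of the three properties has, however, an equivalent form that asks for the extension of a continuous map from a closed set. That form suits the weak topology: by (W2), a map built piece by piece is continuous as soon as it is continuous on every block.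

Let $Z$ and $T$ be spaces. A \emph{constraint} on $Z$ with values in $T$ is a map $\Gamma$ that assigns to each $z\in Z$ a nonempty set $\Gamma(z)\subset T$, and a \emph{selection} of $\Gamma$ is a continuous map $f\colon Z\to T$ with $f(z)\in\Gamma(z)$ for all $z$. The constraint is \emph{lower semicontinuous} if $\{z:\Gamma(z)\cap V\ne\emptyset\}$ is open in $Z$ for every open $V\subset T$. We consider three types of constraints:
\begin{enumerate}
\item[(E1)] $T=[0,1]$ and $\Gamma(z)=T$ for all $z$;
\item[(E2)] $T=S^d$ and $\Gamma(z)=T$ for all $z$;
\item[(E3)] $T$ is a Banach space, $\Gamma$ is lower semicontinuous, and each $\Gamma(z)$ is closed and convex.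
\end{enumerate}
The restriction of a constraint to a subspace is a constraint of the same type. For $i=1,2,3$ we say that $Z$ \emph{has property} (E$i$) if for every constraint $\Gamma$ of type (E$i$) on $Z$, every closed set $C\subset Z$ (possibly empty) and every selection $g$ of $\Gamma|_C$, there is a selection of $\Gamma$ that extends $g$. For $i=1,2$ this says that every continuous map $C\to T$ extends continuously over $Z$.

We use three standard theorems. \emph{Tietze's theorem}: in a normal space, every continuous map from a closed subset to $[0,1]$ extends over the space. \emph{The extension characterization of dimension} \cite{Eng}: a normal space $Z$ satisfies $\dim Z\le k$ if and only if every continuous map from a closed subset of $Z$ to $S^k$ extends over $Z$. \emph{Michael's selection theorem} \cite{Mich}: a $T_1$ space $Z$ is paracompact Hausdorff if and only if every constraint of type (E3) on $Z$ has a selection.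

\begin{lemma}\label{lem:dictionary}
Let $Z$ be a $T_1$ space.
\begin{enumerate}
\item[(a)] $Z$ has \textup{(E1)} if and only if it is normal.
\item[(b)] If $Z$ is normal, then $Z$ has \textup{(E2)} if and only if $\dim Z\le d$.
\item[(c)] $Z$ has \textup{(E3)} if and only if it is paracompact Hausdorff.
\end{enumerate}
The manifold $M$ has all three properties.
\end{lemma}

\begin{proof}
(a) One direction is Tietze's theorem. Conversely, let $C_0,C_1$ be disjoint closed sets, and extend the map equal to $0$ on $C_0$ and $1$ on $C_1$ to $f\colon Z\to[0,1]$. Then $f^{-1}[0,\frac12)$ and $f^{-1}(\frac12,1]$ are disjoint open sets containing $C_0$ and $C_1$. (With $C_0$ a point, the function $f$ also shows that $Z$ is Tychonoff.)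

(b) This is the characterization of dimension with $k=d$.

(c) If $Z$ has (E3), take $C=\emptyset$ and apply Michael's theorem. Conversely, let $Z$ be paracompact Hausdorff and let $\Gamma,C,g$ be given. Put $\Gamma'(z)=\{g(z)\}$ for $z\in C$ and $\Gamma'(z)=\Gamma(z)$ for $z\notin C$. A selection of $\Gamma'$ is a selection of $\Gamma$ extending $g$, so it suffices to show that $\Gamma'$ is lower semicontinuous. Let $V\subset T$ be open, let $U=\{z:\Gamma(z)\cap V\ne\emptyset\}$, which is open, and let $\Gamma'(z_0)$ meet $V$. If $z_0\notin C$, then $\Gamma'(z)$ meets $V$ for all $z$ in the open neighborhood $U\setminus C$ of $z_0$. If $z_0\in C$, then $g(z_0)\in\Gamma(z_0)\cap V$, so $z_0\in U$; choose an open $U'\subset Z$ with $U'\cap C=g^{-1}(V)$. For $z$ in the neighborhood $U\cap U'$ of $z_0$, the set $\Gamma'(z)$ meets $V$: at $g(z)$ if $z\in C$, and because $z\in U$ if $z\notin C$.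

Finally, $M$ is compact Hausdorff, hence normal and paracompact, and a $d$-manifold has covering dimension $d$.
\end{proof}

All constructions in the next section have one of two shapes: pieces attached to a base so that different pieces meet only inside the base, or an increasing sequence.

\begin{lemma}[Gluing]\label{lem:gluing}
Fix $i\in\{1,2,3\}$ and let $W$ be a system.
\begin{enumerate}
\item[(a)] Let $W_0$ and $W_s$ $(s\in I)$ be subsystems that cover $W$, such that $W_s\cap W_t\subset W_0$ for distinct $s,t\in I$ and every block of $W$ is contained in $W_0$ or in some $W_s$. If $W_0$ and all $W_s$ have \textup{(E$i$)}, so does $W$.
\item[(b)] Let $W_0\subset W_1\subset\cdots$ be subsystems that cover $W$, such that every block of $W$ is contained in some $W_k$. If all $W_k$ have \textup{(E$i$)}, so does $W$.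
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\Gamma$, $C$, $g$ be given on $W$. By Lemma~\ref{lem:sub}(a) all the pieces are closed subspaces of $W$. In both cases begin by extending $g|_{C\cap W_0}$ to a selection $f_0$ of $\Gamma|_{W_0}$. Recall that two continuous maps on closed sets that agree on the intersection define a continuous map on the union.

(a) Let $s\in I$. The maps $f_0|_{W_0\cap W_s}$ and $g|_{C\cap W_s}$ agree where both are defined, since $f_0=g$ on $C\cap W_0$. Together they give a selection on the closed subset $(W_0\cap W_s)\cup(C\cap W_s)$ of $W_s$; extend it to a selection $f_s$ of $\Gamma|_{W_s}$. Any point common to two pieces lies in $W_0$, where every $f_s$ that is defined equals $f_0$. So the maps $f_0$ and $f_s$ define a map $f$ on $W$ that extends $g$ and has $f(z)\in\Gamma(z)$ for all $z$. Each block lies in one piece, so $f$ is continuous by (W2).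

(b) Suppose that $f_k$ is a selection of $\Gamma|_{W_k}$ extending $g|_{C\cap W_k}$. Then $f_k$ and $g|_{C\cap W_{k+1}}$ give a selection on the closed subset $W_k\cup(C\cap W_{k+1})$ of $W_{k+1}$; extend it to a selection $f_{k+1}$ of $\Gamma|_{W_{k+1}}$. The union $f$ of the $f_k$ extends $g$, satisfies the constraint, and agrees on each block with some $f_k$, so it is continuous by (W2).
\end{proof}

\section{Unions, completion and amalgamation}\label{sec:constructions}

In this section ``preserves (E$i$)'' refers to each $i\in\{1,2,3\}$ separately.

\begin{lemma}[Unions]\label{lem:union}
Let $X_0\subset X_1\subset\cdots$ be systems, each $X_k$ a subsystem of $X_{k+1}$. Then $X=\bigcup_kX_k$, with the blocks of all $X_k$ as blocks, is a system, and each $X_k$ is a subsystem of $X$. If all $X_k$ have \textup{(E$i$)}, so does $X$.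
\end{lemma}

\begin{proof}
Blocks of $X_k$ are blocks of $X_{k+1}$ with the same topology, so any two blocks of $X$ are blocks of one $X_l$, and $X$ is a system. Fix $k$ and a block $b$ of $X$, say a block of $X_l$ with $l\ge k$. By Lemma~\ref{lem:sub}(b), $X_k$ is a subsystem of $X_l$, so either $b\cap X_k$ is finite, or $b\subset X_k$ and $b$ is a block of $X_k$. The last statement is Lemma~\ref{lem:gluing}(b).
\end{proof}

To make a system full, we add a new block through every $n$-point set that lacks one, with no other incidences. This creates new points and hence new $n$-point sets without a block, so the step is repeated countably many times.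

\begin{lemma}[Free completion]\label{lem:completion}
Every system $X$ is a subsystem of a full system $\widehat X$. If $X$ has \textup{(E$i$)}, so does $\widehat X$.
\end{lemma}

\begin{proof}
For each $n$-point set $A\subset X$ that lies on no block, take a copy $b_A$ of $M$ in which $n$ distinct points are identified with the points of $A$, while the points of $b_A\setminus A$ are new, and the sets $b_A\setminus A$ are disjoint for distinct $A$. Let $X^1$ be the union of $X$ and all $b_A$, with the blocks of $X$ and the $b_A$ as blocks. For $A\ne A'$ the set $b_A\cap b_{A'}=A\cap A'$ has at most $n-1$ points. For a block $b$ of $X$ the set $b_A\cap b=A\cap b$ has at most $n-1$ points because $A\not\subset b$. So $X^1$ is a system. Since $b_A\cap X=A$ is finite, $X$ is a subsystem of $X^1$. Lemma~\ref{lem:gluing}(a), with base $X$ and pieces $b_A\cong M$, shows that the passage from $X$ to $X^1$ preserves (E$i$).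

Iterate to get $X\subset X^1\subset X^2\subset\cdots$ with $X^{k+1}=(X^k)^1$, and let $\widehat X$ be the union, as in Lemma~\ref{lem:union}. An $n$-point subset of $\widehat X$ lies in some $X^k$, hence on a block of $X^{k+1}$.
\end{proof}

Completing a block together with one outside point already gives a normal space to which Corollary~\ref{cor:nonhom} applies. What the completion does not provide is a homeomorphism of the space that extends a prescribed homeomorphism $\varphi\colon D\to R$ between two blocks. To extend $\varphi$ to a map defined on all of $X$, we need somewhere to send $X\setminus D$. The simplest way is to create the target: attach a new copy of $X$ in which the copy of $D$ is identified with $R$ through $\varphi$. After this step the extended map is an isomorphism between two large subsystems, so the step must be available for subsystems more general than blocks.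

The right class is that of full subsystems, and fullness cannot be dropped. Suppose we tried to glue directly along a bijection $\varphi\colon D\to R$ between $n$-point sets, which are subsystems without blocks. The set $R$ lies on a block of $X$, and it would also lie on the new copy of the block through $D$; these two blocks would share $n$ points. This is the reason for passing, in Proposition~\ref{prop:hom}, from $n$-point sets to the blocks through them.

\begin{lemma}[Amalgamation]\label{lem:amalgam}
Let $X$ be a full system and $\Phi$ a set of isomorphisms $\varphi\colon D_\varphi\to R_\varphi$ between full subsystems of $X$. There is a full system $X^+$ containing $X$ as a subsystem such that each $\varphi\in\Phi$ extends to an isomorphism $\varphi^+$ from $X$ onto a full subsystem of $X^+$. If $X$ has \textup{(E$i$)}, so does $X^+$.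
\end{lemma}

\begin{proof}
\emph{The copies.} For $\varphi\in\Phi$ let
\[
X_\varphi=R_\varphi\cup\big((X\setminus D_\varphi)\times\{\varphi\}\big),
\]
where the pairs $(x,\varphi)$ are new points, not in $X$. Let $\varphi^+\colon X\to X_\varphi$ be the bijection that equals $\varphi$ on $D_\varphi$ and sends $x\notin D_\varphi$ to $(x,\varphi)$. Make $X_\varphi$ a system by transporting the blocks of $X$ and their topologies along $\varphi^+$. Then $\varphi^+$ is an isomorphism, $X_\varphi$ is full, and $R_\varphi=\varphi^+(D_\varphi)$ is a full subsystem of $X_\varphi$. The blocks of $X_\varphi$ contained in $R_\varphi$ are the images under $\varphi$ of the blocks of $D_\varphi$; as $\varphi$ is an isomorphism, these are, with their topologies, the blocks of $X$ contained in $R_\varphi$. So $X$ and $X_\varphi$ induce the same system on $R_\varphi$.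

Call a block of $X_\varphi$ \emph{new} if it is not contained in $R_\varphi$. The other blocks of $X_\varphi$ are blocks of $X$. Let $Y=X\cup\bigcup_{\varphi}X_\varphi$, with the blocks of $X$ and the new blocks of all $X_\varphi$ as blocks. By construction $X_\varphi\cap X=R_\varphi$, and $X_\varphi\cap X_\psi=R_\varphi\cap R_\psi$ for $\varphi\ne\psi$. So if $b$ is a new block of $X_\varphi$, its intersection with $X$ or with $X_\psi$ is contained in $b\cap R_\varphi$, and Lemma~\ref{lem:sub}(d), applied to the full subsystem $R_\varphi$ of $X_\varphi$, gives
\begin{equation}\label{eq:new}
|b\cap X|\le n-1,\qquad |b\cap X_\psi|\le n-1\quad(\psi\ne\varphi).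
\end{equation}

\emph{$Y$ is a system.} Take two distinct blocks of $Y$. If both are blocks of $X$, or both are new blocks of the same $X_\varphi$, they share at most $n-1$ points because $X$ and $X_\varphi$ are systems. Otherwise one is a new block of some $X_\varphi$ and the other lies in $X$ or in $X_\psi$ with $\psi\ne\varphi$, and \eqref{eq:new} applies.

\emph{$X$ and each $X_\varphi$ are subsystems of $Y$.} By \eqref{eq:new} new blocks meet $X$ in finite sets, so $X$ is a subsystem with its original blocks. Now fix $\varphi$ and let $b$ be a block of $Y$. If $b$ is a new block of $X_\varphi$, it is contained in $X_\varphi$. If $b$ is a new block of $X_\psi$ with $\psi\neq\varphi$, then $b\cap X_\varphi$ is finite by \eqref{eq:new} with the roles of $\varphi$ and $\psi$ exchanged. If $b$ is a block of $X$, then $b\cap X_\varphi=b\cap R_\varphi$; as $R_\varphi$ is a subsystem of $X$, either this set is finite, or $b\subset R_\varphi$ and $b$ is a block of $X_\varphi$. So the blocks of $Y$ contained in $X_\varphi$ are exactly the blocks of $X_\varphi$, and all others meet it in finite sets.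

\emph{Conclusion.} Each $X_\varphi$ is homeomorphic to $X$, and $X_\varphi\cap X_\psi\subset X$. Lemma~\ref{lem:gluing}(a), with base $X$ and pieces $X_\varphi$, shows that $Y$ has (E$i$) if $X$ does. The system $Y$ need not be full, so put $X^+=\widehat Y$. By Lemmas~\ref{lem:completion} and~\ref{lem:sub}(b), $X^+$ is full, (E$i$) is preserved, and $X$ and the $X_\varphi$ are subsystems of $X^+$.
\end{proof}

\section{The space and its properties}\label{sec:space}

After one amalgamation, $\varphi^+$ is defined on all of $X$, but its image is only a subsystem of the larger system $X^+$. To obtain a surjection in the limit we amalgamate next along $(\varphi^+)^{-1}$, which enlarges the range, and keep alternating.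

\begin{example}\label{ex:shift}
Let $n=1$, so that a full system is a disjoint sum of copies of $M$. Start with $c_0\sqcup c_1$ and follow a single homeomorphism $\varphi\colon c_0\to c_1$. Amalgamation adds a copy $c_2$ of $c_1$, and $\varphi^+$ maps $c_0\to c_1\to c_2$; its image misses $c_0$. Amalgamation along $(\varphi^+)^{-1}\colon c_1\sqcup c_2\to c_0\sqcup c_1$ adds a copy $c_{-1}$ of $c_0$; inverting back, we have a map $c_{-1}\to c_0\to c_1\to c_2$ that is not defined on $c_2$. The next step adds $c_3$, the next $c_{-2}$, and in the limit $\varphi$ extends to a shift of $\bigsqcup_{j\in\mathbb Z}c_j$.
\end{example}

\subsection*{Construction}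
Let $Z_0=b_0\sqcup P$ be the system with a single block $b_0\cong M$ and a set $P$ of $\kappa$ points on no block, and fix $p\in P$. It has (E1)--(E3): given $\Gamma,C,g$, extend $g|_{C\cap b_0}$ to a selection on $b_0$ by Lemma~\ref{lem:dictionary}, keep $g$ on $C\cap P$, and choose any value in $\Gamma(z)$ for $z\in P\setminus C$; the result is continuous by (W2).

For a system $W$ let $H(W)$ be the set of all homeomorphisms between two blocks of $W$, the two blocks being allowed to coincide. By Lemma~\ref{lem:sub}(c) these are isomorphisms between full subsystems. Put $X_0=\widehat{Z_0}$ and $\Phi_0=H(X_0)$. Given a full system $X_k$ and a set $\Phi_k$ of isomorphisms between full subsystems of $X_k$, let $X_{k+1}=X_k^+$ be given by Lemma~\ref{lem:amalgam} for $\Phi=\Phi_k$, and put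
\[
\Phi_{k+1}=\{(\varphi^+)^{-1}:\varphi\in\Phi_k\}\cup H(X_{k+1}),
\]
where $\varphi^+$ is the extension with domain $X_k$. The map $(\varphi^+)^{-1}$ is an isomorphism from a full subsystem of $X_{k+1}$ onto the full subsystem $X_k$, so the recursion continues. The first part of $\Phi_{k+1}$ carries on the tasks already begun, and the second part starts a task for every homeomorphism between the blocks present at stage $k+1$. Let $X=\bigcup_kX_k$ as in Lemma~\ref{lem:union}.

The system $X$ is full, since an $n$-point set lies in some $X_k$. It has (E1)--(E3) by Lemmas~\ref{lem:union}, \ref{lem:completion} and~\ref{lem:amalgam}. Moreover $b_0$ is a block of $X$ and $p\in X\setminus b_0$.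

\begin{proposition}\label{prop:extend}
Every homeomorphism $\varphi_0\colon b\to b'$ between blocks of $X$ extends to an automorphism of the system $X$, hence to a homeomorphism of $X$.
\end{proposition}

\begin{proof}
Choose $k$ such that $b$ and $b'$ are blocks of $X_k$; then $\varphi_0\in\Phi_k$. Define $\varphi_j\in\Phi_{k+j}$ recursively by $\varphi_{j+1}=(\varphi_j^+)^{-1}$, where $\varphi_j^+$ is the extension of $\varphi_j$ with domain $X_{k+j}$. Thus $\varphi_{j+1}^{-1}$ extends $\varphi_j$, equivalently $\varphi_{j+1}$ extends $\varphi_j^{-1}$, and $\varphi_{j+1}$ has range $X_{k+j}$. Viewing maps as their graphs, we obtain a chain
\[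
\varphi_0\subset\varphi_1^{-1}\subset\varphi_2\subset\varphi_3^{-1}\subset\varphi_4\subset\cdots,
\]
in which $\varphi_{j+1}^{-1}$ has domain $X_{k+j}$ for even $j$, and $\varphi_{j+1}$ has range $X_{k+j}$ for odd $j$. Every member of the chain is an isomorphism between subsystems of some $X_l$; these are subsystems of $X$ by Lemmas~\ref{lem:union} and~\ref{lem:sub}(b), so their blocks are blocks of $X$.

Let $\theta$ be the union of the chain. It is an increasing union of bijections whose domains exhaust $X$ and whose ranges exhaust $X$, so $\theta$ is a bijection of $X$ onto $X$. A block $c$ of $X$ is a block of $X_{k+j}$ for all large $j$. For even $j$, $\theta$ agrees on $c$ with the isomorphism $\varphi_{j+1}^{-1}$ with domain $X_{k+j}$, so $\theta$ maps $c$ homeomorphically onto a block. For odd $j$, $\theta^{-1}$ agrees on $c$ with the inverse of the isomorphism $\varphi_{j+1}$ with range $X_{k+j}$, so $\theta^{-1}$ also maps $c$ homeomorphically onto a block. Hence $\theta$ is an automorphism extending $\varphi_0$, and it is a homeomorphism by (W3).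
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take any $M$ as above, for instance $S^2$, and $\kappa=1$. The space $X$ is $T_1$ by (W1) and normal by Lemma~\ref{lem:dictionary}(a). It is strongly $n$-homogeneous by Propositions~\ref{prop:extend} and~\ref{prop:hom}, and Corollary~\ref{cor:nonhom} with $m=n+1$ gives the sets $A$ and $B$. No bijection $A\to B$ extends to a homeomorphism, so $X$ is not strongly $(n+1)$-homogeneous.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(a) The space $X$ is $T_1$ and has (E1)--(E3), so by Lemma~\ref{lem:dictionary} it is normal, paracompact Hausdorff, and $\dim X\le d$. Suppose that $\dim X\le d-1$. A closed subset of $b_0$ is closed in $X$, so by the characterization of dimension with $k=d-1$ every continuous map from it to $S^{d-1}$ extends over $X$, hence over $b_0$. Then $\dim b_0\le d-1$, which is false since $b_0\cong M$. So $\dim X=d$. The statements on path-connectedness are Lemma~\ref{lem:lpc}.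

(b) By Proposition~\ref{prop:recognition} the subspaces homeomorphic to $M$ are the blocks. An $n$-point set lies on exactly one block because $X$ is full. The extension of homeomorphisms between blocks is Proposition~\ref{prop:extend}, and the rest is Proposition~\ref{prop:hom}.

(c) This is Corollary~\ref{cor:nonhom}.

\emph{Cardinality.} The manifold $M$ is covered by finitely many coordinate balls, so $|M|=2^{\aleph_0}$ and $|Z_0|=\lambda$. All systems in the construction contain $Z_0$, so only upper bounds are needed. Let $W$ be a system with $|W|=\lambda$. It has $\lambda$ subsets of size $n$, so $W^1$ in Lemma~\ref{lem:completion} arises by adding at most $\lambda\cdot2^{\aleph_0}=\lambda$ points, and $|\widehat W|\le\aleph_0\cdot\lambda=\lambda$. Also $W$ has at most $\lambda$ blocks, since choosing $n$ points on each block gives an injection from the blocks to the $n$-point subsets. A homeomorphism between two given blocks is determined by its values on a countable dense set, so there are at most $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ of them, and $|H(W)|\le\lambda\cdot\lambda\cdot2^{\aleph_0}=\lambda$. Hence $|X_0|=\lambda$ and $|\Phi_0|\le\lambda$. If $|X_k|=\lambda$ and $|\Phi_k|\le\lambda$, the system $Y$ in Lemma~\ref{lem:amalgam} has at most $\lambda+\lambda\cdot\lambda=\lambda$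 points, so $|X_{k+1}|=|\widehat Y|=\lambda$ and $|\Phi_{k+1}|\le|\Phi_k|+|H(X_{k+1})|\le\lambda$. Therefore $|X|\le\aleph_0\cdot\lambda=\lambda$.
\end{proof}

\begin{remark}\label{rem:scope}
The question of the introduction concerns Tychonoff spaces, and Theorem~\ref{thm:A} settles it. We make no claim about compact or metrizable examples. For $n\ge2$ the method cannot produce them: a full system $X$ with a block $b_0$ and a point $p\notin b_0$ is neither compact nor first countable. Indeed, each point of $b_0$ lies on a block through $p$, and each such block meets $b_0$ in a finite set, so infinitely many blocks pass through $p$. If $X$ were compact, it would be covered by blocks $c_1,\dots,c_r$ by Lemma~\ref{lem:compact}; any block, being infinite, would meet some $c_i$ in an infinite set and so equal it, leaving only finitely many blocks. Suppose next that $U_1,U_2,\dots$ is a base of open neighborhoods of $p$. Given $x_1,\dots,x_{i-1}$, take a block $c$ through $p$ that is not one of the finitely many forbidden blocks of Lemma~\ref{lem:general}. The nonempty open subset $U_i\cap c$ of $c$ is infinite and meets each forbidden block in a finite set, so it contains a point $x_i\notin\{p,x_1,\dots,x_{i-1}\}$ on no forbidden block. By Lemma~\ref{lem:general} the complement of $\{x_1,x_2,\dots\}$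 is an open neighborhood of $p$, and it contains no $U_i$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CK}
Vitalij A. Chatyrko and Alexandre Karassev, \emph{From homogeneity to discrete homogeneity}, arXiv:2407.11815 (2024).

\bibitem{Eng}
R. Engelking, \emph{Dimension Theory}.

\bibitem{Mich}
E. Michael, \emph{Continuous selections I}, Ann. of Math. 63 (1956).

\end{thebibliography}
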